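# Geminal homomorphisms $F_2\to \mathrm{Sym}(4d)$ and point stabilizers inside the mod 2 kernel

## 1. Primitive elements, $(2d,2d)$-cycles and geminal homomorphisms

Throughout, $F=F_2$ is the free group on $a,b$, and $d\ge 1$ is an integer. Permutations act on the left, products are composed right to left, and $[x,y]=xyx^{-1}y^{-1}$. When a homomorphism from a group to a symmetric group is given, we write $gx$ for the image of the point $x$ under $g$. We write $\mathbb Z/d$ for the integers mod $d$.

**Definition (primitive).** An element of $F$ is *primitive* if it belongs to some generating set of $F$ of size two.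

*Example.* For every integer $n$ the pair $(a,a^nb)$ generates $F$, so $a^nb$ is primitive. If $p$ is primitive and $g\in F$, then $gpg^{-1}$ is primitive, since conjugation is an automorphism. The element $a^2$ is not primitive: if $a^2$ and $q$ generated $F$, their images would generate $(\mathbb Z/2)^2$, but $a^2$ maps to $0$.

We use four textbook facts.

* $F$ is Hopfian, so a generating set of size two is a basis.
* (Nielsen) $\mathrm{Aut}(F)$ is generated by the automorphisms sending $(a,b)$ to $(b,a)$, to $(a^{-1},b)$, and to $(ab,b)$.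
* The natural map $\mathrm{Aut}(F)\to GL_2(\mathbb Z)$ is onto. So every $(x_1,x_2)\in\mathbb Z^2$ with $\gcd(x_1,x_2)=1$ is the class of a primitive element.
* (Schreier) A subgroup of index $m$ in $F$ is free of rank $1+m$.

**Definition ($(2d,2d)$-cycle).** A $(2d,2d)$-cycle in $\mathrm{Sym}(4d)$ is a permutation of $\{1,\dots,4d\}$ consisting of two disjoint cycles, each of length $2d$.

*Example.* For $d=1$ these are $(1\,2)(3\,4)$, $(1\,3)(2\,4)$ and $(1\,4)(2\,3)$. If a group $G$ of order $4d$ acts on itself by left multiplication, an element of order $2d$ acts as a $(2d,2d)$-cycle.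

**Definition (geminal).** A homomorphism $\rho:F\to \mathrm{Sym}(4d)$ is *geminal* if every element of every size two generating set of $F$, that is, every primitive element, is mapped by $\rho$ to a $(2d,2d)$-cycle.

*Example, $d=2$.* Let $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ be the quaternion group, acting on its eight elements by left multiplication, and send $a\mapsto i$, $b\mapsto j$. If $(p,q)$ is a basis of $F$, the images of $p,q$ generate $Q_8/\{\pm1\}\cong(\mathbb Z/2)^2$, so neither lies in $\{\pm1\}$. Every element of $Q_8$ outside $\{\pm 1\}$ has order $4$, so it acts as two $4$-cycles. This $\rho$ is geminal.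

*Non-example, $d\ge2$.* Let $G=\mathbb Z/2d\times\mathbb Z/2$ act on itself, with $a\mapsto(1,0)$ and $b\mapsto(1,1)$. Both generators have order $2d$, so both act as $(2d,2d)$-cycles. But $ab^{-1}$ is primitive and maps to $(0,1)$, of order $2<2d$. So the condition on $a$ and $b$ alone is not enough.

**Definition ($K$, $\mathrm{Fix}(1)$, $H$).** Let $K$ be the kernel of $F\to\mathbb Z/2\times\mathbb Z/2$ given by abelianizing and reducing mod $2$. So $K$ consists of the elements with even exponent sum in $a$ and even exponent sum in $b$, and $[F:K]=4$. Let $\mathrm{Fix}(1)$ be the group of permutations in $\mathrm{Sym}(4d)$ that fix $1$. For a given $\rho$ put $H=\rho^{-1}(\mathrm{Fix}(1))$, the stabilizer of the point $1$.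

*Example.* $a^2$, $b^2$, $[a,b]$ lie in $K$, and $p^2\in K$ for every $p$. In the quaternion example, number the element $1\in Q_8$ as the point $1$. Then $H$ is the kernel of $F\to Q_8$, $K$ is the preimage of $\{\pm1\}$, and $K/H\cong\mathbb Z/2$.

We can now ask the question, taken from Paul Apisa and Alex Wright, "Generalizations of the Eierlegende-Wollmilchsau", arXiv:2011.09452 (2020): if $\rho$ is geminal, is $H$ contained in $K$ and normal in $K$, and if so, is $K/H$ cyclic? In the example both answers are yes. In general the answer is as follows.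

**Theorem 1.** Let $\rho:F\to\mathrm{Sym}(4d)$ be geminal. Then $\rho$ is transitive, $H\le K$ and $[K:H]=d$. If $H$ is normal in $K$, then $K/H$ is cyclic of order $d$, generated by $a^2H$.

**Theorem 2.**

* (i) If $d\le4$, then for every geminal $\rho$, $H$ is normal in $K$ and $K/H$ is cyclic.
* (ii) For every $d\ge5$ there is a geminal $\rho:F\to\mathrm{Sym}(4d)$ for which $H$ is not normal in $K$.
* (iii) For every $d\ge1$ there is a geminal $\rho$ with $H$ normal in $K$ and $K/H\cong\mathbb Z/d$.

So containment always holds, and whenever normality holds the quotient is cyclic. The values of $d$ for which $H$ is normal in $K$ for every geminal $\rho$ are exactly $d\le4$. Theorem 3, in Section 10, classifies the normal cases.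

## 2. Containment in $K$, and squares of primitive elements as $d$-cycles

**Step 1: $b$ swaps the two cycles of $a$.** This step will give transitivity and containment. Let $C_1,C_2$ be the cycles of $\rho(a)$. Suppose $x$ and $bx$ lie in the same $C_j$. Then $a^nbx=x$ for some $n$. But $a^nb$ is primitive, so all cycles of $\rho(a^nb)$ have length $2d\ge2$, and it has no fixed point. This is a contradiction. So $b$ swaps $C_1$ and $C_2$, while $a$ preserves each of them.

**Step 2: transitivity, $H\le K$, and the index.** Since $a$ is transitive on each $C_j$ and $b$ swaps them, $\rho$ is transitive. An element of $F$ preserves $C_1$ if and only if its exponent sum in $b$ is even. By symmetry, $a$ swaps the two cycles of $b$, and an element preserves a cycle of $b$ if and only if its exponent sum in $a$ is even. An element fixing $1$ preserves the $a$-cycle and the $b$-cycle through $1$, so both its exponent sums are even. Thus $H\le K$. By transitivity $[F:H]=4d$, and $[F:K]=4$, so $[K:H]=d$.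

**Step 3: the action of $p^2$.** Here we extract the fact used everywhere below. Let $p$ be primitive. Squaring a $2d$-cycle gives two $d$-cycles, so all cycles of $\rho(p^2)$ have length $d$. The $K$-orbit of $1$ has $[K:H]=d$ points. As $K$ is normal in $F$ and $F$ is transitive, $F$ permutes the $K$-orbits transitively, so all have $d$ points. Finally $p^2\in K$, so each $K$-orbit is a union of cycles of $p^2$, and each such cycle already has $d$ points. Hence, for $p$ primitive,
$$p^2\ \text{acts on each } K\text{-orbit, in particular on } K/H,\ \text{as a single } d\text{-cycle}. \tag{1}$$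
Here $K/H$ is identified with the orbit of $1$ by $kH\mapsto k1$.

**Step 4: the quotient.** By (1) every coset in $K/H$ has the form $a^{2n}H$. So if $H$ is normal in $K$, the group $K/H$ is cyclic, generated by $a^2H$, and its order is $d$. This proves Theorem 1. $\square$

The second half of the question is thus settled, and normality is what remains. We shall often need generators for $K$.

**Lemma 1.** $K$ is generated by squares of primitive elements.

*Proof.* Let $N$ be the normal closure of $a^2,b^2,(ab)^2$ in $F$. In $F/N$ the images of $a$ and $b$ have square $1$, and $(ab)^2=1$ says that they commute. So $|F/N|\le4$. Since $N\le K$ and $[F:K]=4$, we get $N=K$. So $K$ is generated by the conjugates of $a^2,b^2,(ab)^2$, which are squares of conjugates of the primitive elements $a,b,ab$. $\square$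

## 3. The cases $d\le 3$, and what fails at $d=4$

Let $O$ be the $K$-orbit of $1$, so $|O|=d$, and let $\theta:K\to\mathrm{Sym}(O)$ be the action. The obvious approach to normality is this. By (1) and Lemma 1,
$$\theta(K)\ \text{is a transitive group generated by } d\text{-cycles.}\tag{2}$$
If $\theta(K)$ is cyclic of order $d$, then being transitive of order $d$ it is regular, so the stabilizer $H$ of the point $1$ equals $\ker\theta$. In that case $H$ is normal in $K$ and $K/H$ is cyclic. So we would like to show that $\theta(K)$ is cyclic of order $d$.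

For $d=1$ we have $H=K$. For $d=2$ the group $\mathrm{Sym}(2)$ is itself cyclic of order $2$. For $d=3$ all $3$-cycles lie in the cyclic group $\mathrm{Alt}(3)$ of order $3$. So for $d\le3$ all $d$-cycles of $\mathrm{Sym}(O)$ lie in one cyclic group of order $d$, and Theorem 2 (i) holds.

At $d=4$ statement (2) is no longer enough. On $\{0,1,2,3\}$ put $s=(0\,1\,2\,3)$ and $t=(0\,2\,1\,3)$. Then $st=(0\,3\,1)$ fixes $2$ and is not the identity, so $\langle s,t\rangle$ is transitive, generated by $4$-cycles, and not regular. To go further we must use the interaction of the four $K$-orbits, and the fact that the elements $a^mb$ have long cycles for all $m$ at once. In Step 1 of Section 2 we used only that $a^mb$ has no fixed point. For $d=4$ we shall use that it has no cycle of length $2$.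

## 4. Normality for $d=4$

Let $\rho:F\to\mathrm{Sym}(16)$ be geminal. We show that $\theta(K)$ is cyclic of order $4$.

**Step 1: coordinates.** By (1), the $K$-orbit of any point is its $a^2$-cycle. Identify $C_1$ with $\mathbb Z/8$ so that $a$ is $x\mapsto x+1$. Then the evens and the odds of $C_1$ are $K$-orbits. Since $K\lhd F$, the element $b$ permutes $K$-orbits, so $b(\text{evens of }C_1)$ is one of the two $K$-orbits in $C_2$. Identify $C_2$ with $\mathbb Z/8$, again with $a$ being $+1$, with origin in $b(\text{evens of }C_1)$. Then $b$ sends evens of $C_1$ to evens of $C_2$, hence odds to odds. Since $b^2\in K$ preserves each $K$-orbit, $b$ sends evens of $C_2$ to evens of $C_1$ and odds to odds. So $b$ is given by two parity-preserving bijections of $\mathbb Z/8$,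
$$\beta:C_1\to C_2,\qquad \gamma:C_2\to C_1 .$$

**Step 2: a disjointness condition.** Put $f(x)=x+\beta(x)$ and $g(y)=y+\gamma(y)$. Both take values in the four even residues mod $8$. We claim
$$\operatorname{im} f\cap\operatorname{im} g=\emptyset. \tag{3}$$
Suppose $f(x)=g(y)$ and put $m=y-\beta(x)$. Then $a^mbx=\beta(x)+m=y$, a point of $C_2$, and
$$a^mby=\gamma(y)+m=\gamma(y)+y-\beta(x)=g(y)-\beta(x)=f(x)-\beta(x)=x .$$
So $(a^mb)^2x=x$. But $a^mb$ is primitive and its cycles have length $8$, a contradiction.

The proof of (3) used only that $a$ is $+1$ on each of its two cycles and that $b$ swaps them. The parity condition only tells us that the values are even. We shall use (3) later with $a$ and $b$ interchanged.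

**Step 3: reduction to a dihedral condition.** Write $\beta(2i)=2\beta_0(i)$ and $\beta(2i+1)=2\beta_1(i)+1$, and similarly $\gamma_0,\gamma_1$. These are permutations of $\mathbb Z/4$. Let $D$ be the group of permutations $i\mapsto\pm i+c$ of $\mathbb Z/4$. The $4$-cycles in $D$ are exactly $i\mapsto i\pm1$, because each $i\mapsto -i+c$ has square $1$ and $i\mapsto i$, $i\mapsto i+2$ are not $4$-cycles.

**Lemma 2.** If $\beta_0,\beta_1,\gamma_0,\gamma_1\in D$, then $\theta(K)$ is cyclic of order $4$.

*Proof.* Call the four $K$-orbits blocks (evens and odds of $C_1$ and of $C_2$), and give the points $2i$ and $2i+1$ the index $i\in\mathbb Z/4$. In terms of indices, $a$ maps evens to odds by $i\mapsto i$ and odds to evens by $i\mapsto i+1$, and $b$ maps blocks to blocks by elements of $D$. So every element of $F$ maps each block to a block by an element of $D$. In particular $K$, which preserves each block, acts on $O$ through $D$. By (2) the group $\theta(K)$ is generated by $4$-cycles, which lie in $D$ and so are $i\mapsto i\pm1$. Hence $\theta(K)=\langle i\mapsto i+1\rangle$.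 $\square$

**Step 4: few values force dihedral.** This lemma turns information on the sizes of $\operatorname{im} f$ and $\operatorname{im} g$ into the hypothesis of Lemma 2.

**Lemma 3.** If $\pi$ is a permutation of $\mathbb Z/4$ and $i+\pi(i)$ takes at most two values, then $\pi\in D$.

*Proof.* If $i+\pi(i)=c$ is constant, then $\pi(i)=-i+c$. Otherwise write $i+\pi(i)=c+\delta 1_S(i)$, where $\delta\ne0$, $S$ is a proper nonempty subset, and $1_S$ is its indicator function. The map $i\mapsto c-\pi(i)=i-\delta1_S(i)$ is injective. If $i\in S$ and $i-\delta\notin S$, then the distinct points $i$ and $i-\delta$ both have image $i-\delta$, a contradiction. So $S$ is invariant under $i\mapsto i-\delta$. If $\delta=\pm1$, then $S$ would be empty or everything. So $\delta=2$, and $S$ is the set of evens or the set of odds. Mod $4$, $2\cdot1_S(i)$ equals $2i+2$ if $S$ is the evens and $2i$ if $S$ is the odds. Therefore $\pi(i)=c-i+2\cdot1_S(i)=i+\text{const}$, which lies in $D$. $\square$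

**Step 5: the balanced case.** By (3), $|\operatorname{im} f|+|\operatorname{im} g|\le4$. Note that
$$f(2i)=2\bigl(i+\beta_0(i)\bigr),\qquad f(2i+1)=2\bigl(i+\beta_1(i)+1\bigr),$$
and similarly for $g$. If both images have at most two elements, then each of $i+\beta_0(i)$, $i+\beta_1(i)$, $i+\gamma_0(i)$, $i+\gamma_1(i)$ takes at most two values in $\mathbb Z/4$. Lemma 3 puts all four permutations in $D$, and Lemma 2 finishes the proof.

**Step 6: normalizing the unbalanced case.** Otherwise one image has at least three elements, so the other has one: one of $f,g$ is constant. The coordinates of Step 1 are symmetric in $C_1$ and $C_2$, so we may assume that $f$ is constant, equal to an even value. Shifting the origin of $C_2$ by this even amount we get $\beta(x)=-x$. Then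
$$\beta_0(i)=-i,\qquad \beta_1(i)=-i-1,$$
since $-2i-1=2(-i-1)+1$. Both lie in $D$. It remains to show $\gamma_0,\gamma_1\in D$.

By (1), $b^2$ acts on the two $K$-orbits in $C_1$ by $2i\mapsto 2u(i)$ and $2i+1\mapsto2w(i)+1$, where $u,w$ are $4$-cycles of $\mathbb Z/4$. Define bijections $P,Q:\mathbb Z/4\to\mathbb Z/4$ by
$$u^{P(i)}(0)=i,\qquad w^{Q(i)}(0)=i .$$

**Step 7: coordinates along $b$.** We prepare to use (3) with $a$ and $b$ interchanged. Since $b$ preserves parity, the points $0,1\in C_1$ lie in different $b$-cycles $D_1\ni0$ and $D_2\ni1$. Identify each with $\mathbb Z/8$ so that $b$ is $+1$ and the origins are $0\in C_1$ and $1\in C_1$ respectively. From $b^{2P(i)}(0)=2u^{P(i)}(0)=2i$ and $b^{2Q(i)}(1)=2w^{Q(i)}(0)+1=2i+1$ we read off positions: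

* in $D_1$: $2i\in C_1$ is at $2P(i)$, and $-2i=b(2i)\in C_2$ is at $2P(i)+1$;
* in $D_2$: $2i+1\in C_1$ is at $2Q(i)$, and $-2i-1=b(2i+1)\in C_2$ is at $2Q(i)+1$.

In $C_1$, $a$ maps $2i\mapsto2i+1\mapsto2(i+1)$. In $C_2$, $a$ maps $-2i\mapsto-2i+1=-2(i-1)-1$ and $-2i-1\mapsto-2i$. Put
$$S(i)=P(i)+Q(i),\qquad R(i)=P(i)+Q(i-1)\pmod 4 .$$
The sums (position of $z$) $+$ (position of $az$) are as follows.

* For $z\in D_1$: $z=2i\in C_1$ gives $2P(i)+2Q(i)=2S(i)$, and $z=-2i\in C_2$ gives $2P(i)+1+2Q(i-1)+1=2(R(i)+1)$.
* For $z\in D_2$: $z=2i+1\in C_1$ gives $2Q(i)+2P(i+1)=2R(i+1)$, and $z=-2i-1\in C_2$ gives $2Q(i)+1+2P(i)+1=2(S(i)+1)$.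

**Step 8: applying disjointness.** By Section 2, $a$ swaps the two cycles $D_1,D_2$ of $b$, and each $b^ma$ is primitive. So (3) holds with $a$ and $b$ interchanged: the values for $z\in D_1$ are disjoint from the values for $z\in D_2$. Comparing the $S$-values with each other and the $R$-values with each other,
$$\operatorname{im} S\cap(\operatorname{im} S+1)=\emptyset,\qquad \operatorname{im} R\cap(\operatorname{im} R+1)=\emptyset\quad\text{in }\mathbb Z/4 .$$
A subset $X\subset\mathbb Z/4$ with $X\cap(X+1)=\emptyset$ satisfies $2|X|\le4$. So $S$ and $R$ each take at most two values.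

**Step 9: conclusion.** Let $\tau(i)=i-1$, and substitute $i=P^{-1}(t)$. The functions $t+QP^{-1}(t)$ and $t+Q\tau P^{-1}(t)$ take at most two values, so by Lemma 3 both $QP^{-1}$ and $Q\tau P^{-1}$ lie in $D$. Hence
$$P\tau P^{-1}=(QP^{-1})^{-1}(Q\tau P^{-1})\in D .$$
This is a $4$-cycle, so it is $t\mapsto t\pm1$. That is, $P(i-1)=P(i)\pm1$ with a fixed sign, so $P\in D$. Then $Q=(QP^{-1})P\in D$. From $P(u(i))=P(i)+1$ we get $u=P^{-1}\circ(t\mapsto t+1)\circ P\in D$, and likewise $w=Q^{-1}\circ(t\mapsto t+1)\circ Q\in D$. Finally $\gamma(-x)=\gamma(\beta(x))=b^2x$ for $x\in C_1$, which gives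
$$\gamma_0(-i)=u(i),\qquad \gamma_1(-i-1)=w(i).$$
So $\gamma_0,\gamma_1\in D$, and Lemma 2 applies. This proves Theorem 2 (i). $\square$

## 5. Inducing from $K$ to $F$, and why exponent sums do not suffice

For the other parts of Theorem 2 we must construct geminal homomorphisms. Property (1) tells us what to build, and the next lemma says it is also sufficient.

**Definition (induced action).** Let $\theta:K\to\mathrm{Sym}(\Omega)$ be an action with $|\Omega|=d$. Let $F\times_K\Omega$ be the set $F\times\Omega$ modulo $(gk,\omega')\sim(g,\theta(k)\omega')$ for $k\in K$, with $F$ acting by $f[g,\omega']=[fg,\omega']$. It maps to $F/K$ by $[g,\omega']\mapsto gK$, with four fibres of $d$ points each, so it has $4d$ points.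

*Example.* If $\Omega$ is one point, then $F\times_K\Omega=F/K$. If $\Omega=\{\pm1\}$ and $K$ acts through the quaternion map $K\to\{\pm1\}$, then $F\times_K\Omega$ is $Q_8$ with $F$ acting by left multiplication: send $[g,\omega']$ to $\bar g\,\omega'$, where $\bar g\in Q_8$ is the image of $g$. This is a surjective $F$-map between sets of $8$ points.

**Lemma 4.** Let $\theta:K\to\mathrm{Sym}(\Omega)$, $|\Omega|=d$, be such that $\theta(p^2)$ is a $d$-cycle for every primitive $p$. Fix $\omega\in\Omega$ and number the points of $F\times_K\Omega$ so that $[1,\omega]$ is the point $1$. Then the action of $F$ is geminal, and $H=\mathrm{Stab}_K(\omega)$. If moreover $\theta(K)$ is nonabelian, then $H$ is not normal in $K$.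

*Proof.* *Geminal.* Let $p$ be primitive and complete it to a basis $(p,q)$. The images of $p,q$ generate $F/K\cong(\mathbb Z/2)^2$, so the image of $p$ is nonzero, and $p$ moves every fibre to a different fibre. On the fibre over $gK$,
$$p^2[g,\omega']=[g\cdot g^{-1}p^2g,\omega']=[g,\theta((g^{-1}pg)^2)\omega'],$$
and $g^{-1}pg$ is primitive. So $p^2$ acts on each fibre as a $d$-cycle. A cycle of $p$ alternates between two fibres and meets each in a full cycle of $p^2$, so its length is $2d$.

*The stabilizer.* If $f[1,\omega]=[1,\omega]$, then $f$ fixes the fibre over $K$, so $f\in K$, and then $[f,\omega]=[1,\theta(f)\omega]$ gives $\theta(f)\omega=\omega$. The converse is clear.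

*Non-normality.* $K$ is transitive on $\Omega$, because $\theta(a^2)$ is a $d$-cycle. If $H\lhd K$, then all point stabilizers in $K$, being conjugates of $H$, equal $H$. So $H=\ker\theta$ and $|\theta(K)|=[K:H]=d$. Since $\theta(K)$ contains a $d$-cycle, an element of order $d$, it is cyclic, hence abelian. $\square$

Now look for a $\theta$. The difficulty is that there are infinitely many primitive elements, and $\theta(p^2)$ must be controlled for all of them. Consider the simplest kind of $\theta$: translations of $\mathbb Z/d$ given by a homomorphism $\lambda:K\to\mathbb Z/d$. We need every $\lambda(p^2)$ to be a unit mod $d$. The first homomorphisms one would try are built from exponent sums. They have the form $\lambda(k)=\ell(v)$, where $2v\in2\mathbb Z^2$ is the class of $k$ in $\mathbb Z^2$ and $\ell(x_1,x_2)=\mu x_1+\nu x_2$ with $\mu,\nu\in\mathbb Z$, read mod $d$. Then $\lambda(p^2)=\ell(\hat p)$, where $\hat p\in\mathbb Z^2$ is the class of $p$. This fails for every $d\ge2$. If $\mu=\nu=0$, then $\lambda=0$. Otherwise let $g=\gcd(\mu,\nu)$.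 The vector $(-\nu/g,\mu/g)$ has coprime entries, so it is the class of a primitive $p$, and $\lambda(p^2)=\mu(-\nu/g)+\nu(\mu/g)=0$, which is not a unit. So even the abelian examples need a homomorphism that does not factor through the abelianization of $F$.

What helps is to write each square $p^2$ as a product of two elements outside $F$, in a slightly larger group, where these elements fall into only four conjugacy classes up to inversion.

## 6. The group $\Gamma=\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$ and its subgroup $\Pi$

**Embedding $F$.** Let $\Gamma=\langle r_0,r_1,r_2\mid r_i^2\rangle$. The map $a\mapsto r_1r_0$, $b\mapsto r_2r_0$ identifies $F$ with the index-2 subgroup of words of even length. To see this, let $\iota$ be the automorphism of $F$ inverting $a$ and $b$, and form $F\rtimes\langle\iota\rangle$. There $(a\iota)^2=a\cdot\iota a\iota=aa^{-1}=1$, and similarly $(b\iota)^2=1$, so $r_0\mapsto\iota$, $r_1\mapsto a\iota$, $r_2\mapsto b\iota$ defines a homomorphism $\Gamma\to F\rtimes\langle\iota\rangle$. In the other direction, $a\mapsto r_1r_0$,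 $b\mapsto r_2r_0$, $\iota\mapsto r_0$ respects $\iota a\iota=a^{-1}$, because $r_0\,r_1r_0\,r_0=r_0r_1=(r_1r_0)^{-1}$, and likewise for $b$. The two maps are inverse to each other on generators. The quotient map to $\langle\iota\rangle$ sends each $r_i$ to $\iota$, so its kernel $F$ is the group of even-length words.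

**The subgroup $\Pi$.** Let $V=(\mathbb Z/2)^2$ with nonzero elements $s_0,s_1,s_2$, so $s_0+s_1+s_2=0$. Let $\Gamma\to V$, $g\mapsto\bar g$, be the homomorphism with $r_i\mapsto s_i$, and let $\Pi$ be its kernel. Then $\bar a=s_1+s_0=s_2$ and $\bar b=s_2+s_0=s_1$ generate $V$, so the restriction of $g\mapsto\bar g$ to $F$ is reduction of the abelianization mod $2$. Hence $F\cap\Pi=K$: the group $K$ is the set of even-length elements of $\Pi$. Put
$$Y_0=r_0r_1r_2,\quad Y_1=r_1r_2r_0,\quad Y_2=r_2r_0r_1,\quad Y_3=r_0Y_2r_0 .$$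
All have odd length and lie in $\Pi$, so $[\Pi:K]=2$. Moreover
$$Y_3=Y_1^{-1}Y_2^{-1}Y_0^{-1}, \tag{4}$$
since $r_0r_2r_1\cdot r_1r_0r_2\cdot r_2r_1r_0=r_0r_2r_0r_1r_0=r_0Y_2r_0$.

*Example.* $Y_0Y_2=r_0r_1r_2\,r_2r_0r_1=(r_0r_1)^2=a^{-2}$. So $a^{-2}\in K$ is a product of two odd elements of $\Pi$. Section 7 does this for every primitive $p$.

**Generators of $\Pi$.** We show that $\Pi$ is generated by $Y_0,Y_1,Y_2$. Let $\Pi'=\langle Y_0,Y_1,Y_2\rangle\le\Pi$. The six words $r_kr_ir_j$ with $\{i,j,k\}=\{0,1,2\}$ are $Y_0,Y_1,Y_2$ and $Y_0^{-1}=r_2r_1r_0$, $Y_1^{-1}=r_0r_2r_1$, $Y_2^{-1}=r_1r_0r_2$. So $r_kr_ir_j\in\Pi'$, that is, $r_ir_j\Pi'=r_k\Pi'$. Also $r_ir_i\Pi'=\Pi'$. Hence left multiplication by each $r_i$ permutes the cosets $\Pi',r_0\Pi',r_1\Pi',r_2\Pi'$, so these are all the cosets. Thus $[\Gamma:\Pi']\le4=[\Gamma:\Pi]$, and $\Pi'=\Pi$.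

**Homomorphisms from $\Pi$.** We now show that the images of $Y_0,Y_1,Y_2$ may be prescribed freely. Given a set $\Omega$ and $y_0,y_1,y_2\in\mathrm{Sym}(\Omega)$, define involutions on $V\times\Omega$, for all $i\in\Omega$, by
$$\begin{aligned}R_0&:(0,i)\leftrightarrow(s_0,i),&(s_1,i)&\leftrightarrow(s_2,y_2i);\\ R_1&:(0,i)\leftrightarrow(s_1,i),&(s_2,i)&\leftrightarrow(s_0,y_0i);\\ R_2&:(0,i)\leftrightarrow(s_2,i),&(s_0,i)&\leftrightarrow(s_1,y_1i).\end{aligned}$$
Since $R_i^2=1$, the assignment $r_i\mapsto R_i$ is an action of $\Gamma$. It maps $\{v\}\times\Omega$ to $\{v+s_i\}\times\Omega$ under $r_i$, so $\Pi$ preserves $\{0\}\times\Omega$. There,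
$$\begin{aligned}Y_0=r_0r_1r_2&:(0,i)\mapsto(s_2,i)\mapsto(s_0,y_0i)\mapsto(0,y_0i),\\ Y_1=r_1r_2r_0&:(0,i)\mapsto(s_0,i)\mapsto(s_1,y_1i)\mapsto(0,y_1i),\\ Y_2=r_2r_0r_1&:(0,i)\mapsto(s_1,i)\mapsto(s_2,y_2i)\mapsto(0,y_2i).\end{aligned}$$
With (4) we obtain a homomorphism
$$\Psi:\Pi\to\mathrm{Sym}(\Omega),\qquad\Psi(Y_i)=y_i\ (i=0,1,2),\qquad\Psi(Y_3)=(y_0y_2y_1)^{-1}. \tag{5}$$

**Definition (the classes $\mathcal C_u$).** For $u\in V$ let $\mathcal C_u=\{gY_2g^{-1}:g\in\Gamma,\ \bar g=u\}$, and for $\varepsilon=\pm1$ let $\mathcal C_u^\varepsilon=\{x^\varepsilon:x\in\mathcal C_u\}$.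

The elements $g$ with $\bar g=u$ form one coset of the normal subgroup $\Pi$, so $\mathcal C_u$ is a single $\Pi$-conjugacy class. 

*Example.* Each class contains one of our elements: $Y_2\in\mathcal C_0$; $Y_1=r_1Y_2r_1\in\mathcal C_{s_1}$; $Y_0=r_0Y_1r_0=(r_0r_1)Y_2(r_0r_1)^{-1}\in\mathcal C_{s_0+s_1}=\mathcal C_{s_2}$; and $Y_3=r_0Y_2r_0\in\mathcal C_{s_0}$.

## 7. Every $p^{-2}$ is a product of two elements from the classes $\mathcal C_u^{\varepsilon}$

In this section an involution means an element with square $1$. For the basis $(a,b)$ we have $a=r_1r_0$ and $b=r_2r_0$, and $r_2r_0r_1=Y_2$. The next lemma says that this shape survives every change of basis.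

**Lemma 5.** For every generating pair $(p,q)$ of $F$ there are involutions $h_0,h_1,h_2\in\Gamma$ with $p=h_1h_0$, $q=h_2h_0$, and $h_2h_0h_1$ conjugate in $\Gamma$ to $Y_2^{\pm1}$.

*Proof.* For $(a,b)$ take $h_i=r_i$. By Nielsen's theorem every basis arises from $(a,b)$ by a finite sequence of moves
$$(p,q)\to(q,p),\qquad(p,q)\to(p^{-1},q),\qquad(p,q)\to(pq,q)$$
and their inverses. The first two are their own inverses. The inverse of the third is $(p,q)\to(pq^{-1},q)$, and the third itself is obtained from this inverse by inverting $q$ before and after: $(p,q)\to(p,q^{-1})\to(pq,q^{-1})\to(pq,q)$. Inverting $q$ is swap, inversion of the first entry, swap. So it suffices to carry the property along swap, inversion of $p$, and $(p,q)\to(pq^{-1},q)$. Let $M=h_2h_0h_1$, so $M^{-1}=h_1h_0h_2$.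

* *Swap.* Use the triple $(h_0,h_2,h_1)$. The new value of $M$ is $h_1h_0h_2=M^{-1}$.
* *Inversion.* Use $(h_0,\,h_0h_1h_0,\,h_2)$. Then $h_0h_1h_0\cdot h_0=h_0h_1=p^{-1}$ and $h_2h_0=q$. The new value of $M$ is $h_2h_0\cdot h_0h_1h_0=h_2h_1h_0=h_2(h_1h_0h_2)h_2=h_2M^{-1}h_2$.
* *$(pq^{-1},q)$.* Use $(h_2,\,h_1,\,h_2h_0h_2)$. Then $h_1h_2=h_1h_0\cdot h_0h_2=pq^{-1}$ and $h_2h_0h_2\cdot h_2=h_2h_0=q$. The new value of $M$ is $h_2h_0h_2\cdot h_2\cdot h_1=h_2h_0h_1=M$.

In each case the new entries are involutions and the new $M$ is conjugate to $M^{\pm1}$. $\square$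

**Proposition 6.** Let $p$ be primitive and let $\{u,u'\}$ be either of the two cosets of $\langle\bar p\rangle$ in $V$. Then for some $\varepsilon=\pm1$, $p^{-2}$ is a product, in some order, of an element of $\mathcal C_u^\varepsilon$ and an element of $\mathcal C_{u'}^\varepsilon$.

*Proof.* **First coset.** Complete $p$ to a basis $(p,q)$ and take $h_0,h_1,h_2$ from Lemma 5. Then $M=h_2h_0h_1\in\mathcal C_v^\varepsilon$ for some $v\in V$ and $\varepsilon=\pm1$. We compute
$$p^{-1}Mp=h_0h_1\cdot h_2h_0h_1\cdot h_1h_0=h_0h_1h_2,$$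
$$(p^{-1}Mp)\,M=h_0h_1h_2\cdot h_2h_0h_1=(h_0h_1)^2=p^{-2}.$$
Since $p^{-1}Mp\in\mathcal C^\varepsilon_{v+\bar p}$, this handles the coset $\{v,v+\bar p\}$.

**Second coset.** The computation used only that $p=h_1h_0$ and $M=h_2h_0h_1$ with involutions $h_i$. So it applies as well to the triple $(h_0,h_1,h_0h_2h_0)$, for which the corresponding element is
$$M'=h_0h_2h_0\cdot h_0\cdot h_1=h_0h_2h_1=(h_1h_2h_0)^{-1}=(h_1Mh_1)^{-1}\in\mathcal C^{-\varepsilon}_{v+\bar h_1}.$$
Thus $p^{-2}=(p^{-1}M'p)M'$, with factors in $\mathcal C^{-\varepsilon}_{v+\bar h_1+\bar p}$ and $\mathcal C^{-\varepsilon}_{v+\bar h_1}$. Since $M\in\Pi$, $\bar h_0+\bar h_1+\bar h_2=0$, so $\bar h_1=\bar h_2+\bar h_0=\bar q$. As $\bar p,\bar q$ generate $V$, we have $\bar q\notin\langle\bar p\rangle$, and this is the other coset. $\square$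

## 8. Non-normal stabilizers for odd $d\ge5$

Proposition 6 lets us choose the coset. If $\Psi$ is trivial on one of the four classes, we can always choose the coset that contains its index, and then $\Psi(p^{-2})$ is conjugate to the image of a single $Y_l^{\pm1}$. So it suffices to find $d$-cycles $y_0,y_1,y_2$ with $y_0y_2y_1=1$, where $y_0$ and $y_2$ do not commute.

**Step 1: a way to make $d$-cycles.** Let $\tau$ be a $d$-cycle and let $x,y,z$ occur in this cyclic order along $\tau$. Then $\tau\circ(x\,y\,z)$ is a $d$-cycle. Indeed, it sends $x\mapsto\tau(y)$, $y\mapsto\tau(z)$, $z\mapsto\tau(x)$, and agrees with $\tau$ elsewhere. So it runs through the arc $\tau(y),\dots,z$, then $\tau(x),\dots,y$, then $\tau(z),\dots,x$, and returns to $\tau(y)$.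

**Step 2: the permutations.** Let $d\ge5$ be odd. On $\Omega=\mathbb Z/d$ put
$$\alpha(i)=i+1,\qquad c=(0\,2\,4),\qquad\beta=\alpha c .$$
Along $\alpha$ the points $0,2,4$ occur in this cyclic order. As $d$ is odd, $\alpha^2$ is also a $d$-cycle, $0\mapsto2\mapsto4\mapsto\cdots$, and again $0,2,4$ occur in this order. By Step 1, $\alpha$, $\beta=\alpha c$ and $\alpha\beta=\alpha^2c$ are all $d$-cycles.

**Step 3: they do not commute.** If $\alpha\beta=\beta\alpha$, then $\alpha^2c=\alpha c\alpha$, so $c$ commutes with $\alpha$. A permutation commuting with the $d$-cycle $\alpha$ is a power of $\alpha$: if $c(0)=\alpha^m(0)$, then $c(\alpha^j0)=\alpha^jc(0)=\alpha^m(\alpha^j0)$ for all $j$. But a nontrivial power of $\alpha$ has no fixed point, while $c\ne1$ fixes $1$. So $\alpha\beta\ne\beta\alpha$.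

**Step 4: the geminal homomorphism.** In (5) take $y_0=\alpha$, $y_2=\beta$, $y_1=(\alpha\beta)^{-1}$. Then $\Psi(Y_3)=1$, so $\Psi(\mathcal C_{s_0})=\{1\}$. Put $\theta=\Psi|_K$. For $p$ primitive, apply Proposition 6 to the coset of $\langle\bar p\rangle$ containing $s_0$. One factor is killed, and $\theta(p^{-2})$ is conjugate to $y_l^{\pm1}$ for some $l\in\{0,1,2\}$, which is a $d$-cycle. So $\theta(p^2)$ is a $d$-cycle for all primitive $p$. The elements $Y_3Y_0$ and $Y_3Y_2$ have even length and lie in $\Pi$, so they lie in $K$, and $\theta$ sends them to $\alpha$ and $\beta$. Thus $\theta(K)$ is nonabelian, and Lemma 4 gives a geminal $\rho$ with $H$ not normal in $K$. This proves Theorem 2 (ii) for odd $d$.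

**The action explicitly.** The set $V\times\mathbb Z/d$ with $\rho(a)=R_1R_0$ and $\rho(b)=R_2R_0$ is this induced action: the map $[g,i]\mapsto g(0,i)$ from $F\times_K\Omega$ is well defined and $F$-equivariant, it is onto since $F$ permutes the four fibres transitively, and both sets have $4d$ points. Up to conjugation, then, we may take this $\rho$, with a point of $\{0\}\times\mathbb Z/d$ numbered $1$. From the definitions of the $R_i$,
$$\begin{aligned}a&:(0,i)\mapsto(s_2,\alpha^{-1}i),&(s_2,i)&\mapsto(0,\beta^{-1}i),&(s_0,i)&\mapsto(s_1,i),&(s_1,i)&\mapsto(s_0,\alpha\beta i);\\ b&:(0,i)\mapsto(s_1,(\alpha\beta)^{-1}i),&(s_1,i)&\mapsto(0,\beta i),&(s_0,i)&\mapsto(s_2,i),&(s_2,i)&\mapsto(s_0,\alpha i).\end{aligned}$$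
For $b$ on the fibre over $s_2$ we used $y_1^{-1}y_2^{-1}=\alpha\beta\beta^{-1}=\alpha$. On the fibre over $0$, $a^2$ acts as $(\alpha\beta)^{-1}$ and $b^2$ as $\beta(\alpha\beta)^{-1}=\alpha^{-1}$. So $k=b^4a^{-2}$ acts there as $\alpha^{-2}\cdot\alpha\beta=\alpha^{-2}\alpha^2c=c=(0\,2\,4)$ and fixes $(0,1)$. But $b^{-2}kb^2$ acts there as $\alpha c\alpha^{-1}=(1\,3\,5)$, entries mod $d$, and moves $(0,1)$. With $(0,1)$ as the base point, this shows directly that $H$ is not normal. The smallest case is $d=5$, on $20$ points, where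
$$\beta=(0\,3\,4\,1\,2),\qquad\alpha\beta=(0\,4\,2\,1\,3).$$

**Where this stops.** For even $d$ there are no $d$-cycles $y_0,y_1,y_2$ with $y_0y_2y_1=1$: a $d$-cycle is then an odd permutation, and a product of three odd permutations is odd. For even $d$ we need another way to keep track of $p^2$.

## 9. The homomorphism $\varphi:K\to\mathbb Z$, cyclic quotients, and even $d\ge6$

**Lemma 7.** There is a homomorphism $\varphi:K\to\mathbb Z$ with $\varphi(p^2)=\pm1$ for every primitive $p$.

*Proof.* In (5) take $\Omega=\mathbb Z$ and let $y_0=y_1=y_2$ be translation by $1$. Since $Y_0,Y_1,Y_2$ generate $\Pi$, $\Psi$ takes values in translations, so it gives a homomorphism $\eta:\Pi\to\mathbb Z$ with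
$$\eta(Y_0)=\eta(Y_1)=\eta(Y_2)=1,\qquad\eta(Y_3)=-3 .$$
The homomorphisms $\eta$ mod $2$ and word length mod $2$ agree on the generators $Y_0,Y_1,Y_2$ of $\Pi$, so they agree on $\Pi$. Hence $\eta(K)\subset2\mathbb Z$, and we may put $\varphi=\frac12\eta|_K$. Since $\eta$ has abelian target, it is constant on each class $\mathcal C_u$. Its values on the four classes are $1,1,1,-3$, and any two of these, for distinct $u$, sum to $2$ or $-2$. By Proposition 6, $\eta(p^{-2})=\pm2$, so $\varphi(p^2)=\pm1$. $\square$

**Proof of Theorem 2 (iii).** For $k\in K$ let $\theta(k)$ be translation by $\varphi(k)$ on $\mathbb Z/d$. Each $\theta(p^2)$, $p$ primitive, is translation by $\pm1$, a $d$-cycle. By Lemma 4 there is a geminal $\rho$ with $H=\ker(\varphi\bmod d)$, which is normal in $K$. As $\varphi(a^2)=\pm1$, $\varphi\bmod d$ is onto, so $K/H\cong\mathbb Z/d$. $\square$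

**Proof of Theorem 2 (ii) for even $d\ge6$.** The plan is to let $K$ act through a nonabelian group in which every element lying over $\pm1$ is a $d$-cycle, where "lying over" is measured by $\varphi$.

**Step 1: a basis of $K$ adapted to $\varphi$.** By the Schreier index formula $K$ is free of rank $1+4(2-1)=5$. The map $\varphi$ is onto, since $\varphi(a^2)=\pm1$. Take any basis of $K$. The moves $k_i\to k_ik_j^{\pm1}$, $j\ne i$, produce new bases and change the vector $(\varphi(k_1),\dots,\varphi(k_5))$ by adding or subtracting one entry to or from another. The entries have $\gcd$ $1$. So the Euclidean algorithm, followed by a permutation and possibly an inversion, gives a basis $k_1,\dots,k_5$ with $\varphi(k_1)=1$ and $\varphi(k_i)=0$ for $i\ge2$.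

**Step 2: the permutations.** On $\mathbb Z/d$, where parity makes sense since $d$ is even, put
$$\sigma(i)=i+1,\qquad n(i)=\begin{cases}i+2,&i\text{ even},\\ i-2,&i\text{ odd}.\end{cases}$$
Then $\sigma n\sigma^{-1}=n^{-1}$. For $i$ even, $i\mapsto i-1\mapsto i-3\mapsto i-2=n^{-1}(i)$. For $i$ odd, $i\mapsto i-1\mapsto i+1\mapsto i+2=n^{-1}(i)$.

**Step 3: the action.** Since $K$ is free on the $k_i$, we may define $\theta(k_1)=\sigma$, $\theta(k_2)=n$ and $\theta(k_i)=1$ for $i\ge3$. As $\sigma$ normalizes $\langle n\rangle$, the set of $k\in K$ with $\theta(k)\in\langle n\rangle\sigma^{\varphi(k)}$ is a subgroup. It contains $k_1,\dots,k_5$, so it is $K$. Hence every $\theta(k)$ has the form $n^t\sigma^{\varphi(k)}$ for some integer $t$.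

**Step 4: elements over $\pm1$ are $d$-cycles.** The map $n^t\sigma$ sends even $i$ to $i+1-2t$ and odd $i$ to $i+1+2t$. So it swaps parities. Its square sends even $i$ to $(i+1-2t)+1+2t=i+2$ and odd $i$ to $(i+1+2t)+1-2t=i+2$. The map $i\mapsto i+2$ is a $d/2$-cycle on the evens and on the odds, so $n^t\sigma$ is a $d$-cycle. From $\sigma n\sigma^{-1}=n^{-1}$ we get $\sigma^{-1}n^{-t}\sigma=n^t$, so $n^t\sigma^{-1}=\sigma^{-1}n^{-t}=(n^t\sigma)^{-1}$ is also a $d$-cycle. By Lemma 7, $\varphi(p^2)=\pm1$, so $\theta(p^2)$ is a $d$-cycle for every primitive $p$.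

**Step 5: nonabelian.** If $\sigma$ and $n$ commute, then $n=n^{-1}$, so $n^2=1$, that is, $d\mid4$. This is false for $d\ge6$. So $\theta(K)$ is nonabelian, and Lemma 4 gives a geminal $\rho$ with $H$ not normal in $K$. With Section 8 this proves Theorem 2 (ii). $\square$

For $d=2$ and $d=4$ the same formulas give commuting $\sigma$ and $n$, as Theorem 2 (i) requires.

## 10. Classification of the normal cases

**Translation into homomorphisms.** The normal cases are governed by homomorphisms $\lambda:K\to\mathbb Z/d$ such that $\lambda(p^2)$ is a unit for all primitive $p$, with $H=\ker\lambda$. Indeed, if $\rho$ is geminal and $H\lhd K$, Theorem 1 gives an isomorphism $K/H\cong\mathbb Z/d$, hence a homomorphism $\lambda:K\to\mathbb Z/d$ with kernel $H$. By (1), $p^2$ acts on $K/H$ as a $d$-cycle, so $p^2H$ generates $K/H$, and $\lambda(p^2)$ is a unit. Conversely, given such a $\lambda$, let $K$ act on $\mathbb Z/d$ by translations by $\lambda(k)$. Lemma 4 gives a geminal $\rho$ with $H=\ker\lambda$. Such $\lambda$ are automatically onto.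

A homomorphism $\Phi$ from $\Pi$ to an abelian group is constant on each $\mathcal C_u$, and we write $\Phi(\mathcal C_u)$ for its value there.

**Theorem 3.** Let $\lambda:K\to\mathbb Z/d$ be a homomorphism. All $\lambda(p^2)$, $p$ primitive, are units if and only if:

* (a) if $2\mid d$, then $\lambda\equiv\varphi\pmod2$, where $\varphi$ is the homomorphism constructed in the proof of Lemma 7;
* (b) for each odd prime $q\mid d$, $\lambda\bmod q$ extends to a homomorphism $\Phi:\Pi\to\mathbb Z/q$ with $\Phi(\mathcal C_u)+\Phi(\mathcal C_{u'})\ne0$ whenever $u\ne u'$.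

In (b), by (5) applied with translations of $\mathbb Z/q$, $\Phi$ is given by arbitrary values $\Phi(Y_0),\Phi(Y_1),\Phi(Y_2)$, with $\Phi(Y_3)=-\Phi(Y_0)-\Phi(Y_1)-\Phi(Y_2)$.

*Example.* For odd $q$ take $\Phi(Y_0)=\Phi(Y_1)=\Phi(Y_2)=1$. Then $\Phi(Y_3)=-3$, the sums of values on two distinct classes are $\pm2\ne0$, and (b) holds. The restriction of $\Phi$ to $K$ is $2\varphi\bmod q$.

*Proof.* A residue mod $d$ is a unit if and only if it is nonzero modulo each prime $q\mid d$. So we may treat each prime separately.

**Step 1: $q=2$.** Nonzero mod $2$ means equal to $1$. By Lemma 1, a homomorphism $K\to\mathbb Z/2$ with value $1$ on all $p^2$ is unique, and $\varphi\bmod2$ is one. So the condition is $\lambda\equiv\varphi\pmod2$.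

**Step 2: $q$ odd, sufficiency of (b).** By Proposition 6, $\lambda(p^{-2})\bmod q=\Phi(p^{-2})=\pm(\Phi(\mathcal C_u)+\Phi(\mathcal C_{u'}))\ne0$, where $\{u,u'\}$ is a coset of $\langle\bar p\rangle$.

It remains to prove that (b) is necessary. Fix an odd prime $q\mid d$, write $\lambda$ for $\lambda\bmod q$, and assume $\lambda(p^2)\ne0$ for all primitive $p$.

**Step 3: splitting $\lambda$.** We separate the part of $\lambda$ that extends to $\Pi$. Let $J=Y_2$ and let $\kappa$ be the automorphism $k\mapsto JkJ^{-1}$ of $K$. Since $J^2\in K$ and $\mathbb Z/q$ is abelian, $\lambda\kappa^2=\lambda$. Put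
$$\lambda_+=\tfrac12(\lambda+\lambda\kappa),\qquad\psi=\lambda-\lambda\kappa,\qquad\text{so}\quad\lambda=\lambda_++\tfrac12\psi,\quad\lambda\kappa=\lambda_+-\tfrac12\psi .$$
Then $\lambda_+\kappa=\lambda_+$. As $\Pi=K\sqcup KJ$, define $\Phi:\Pi\to\mathbb Z/q$ by
$$\Phi(k)=\lambda_+(k),\qquad\Phi(kJ)=\lambda_+(k)+\tfrac12\lambda_+(J^2)\qquad(k\in K).$$
This is a homomorphism. Products $k\cdot k'$ and $k\cdot k'J$ are clear. For the others, $kJ\cdot k'=k\kappa(k')J$ has value $\lambda_+(k)+\lambda_+(k')+\frac12\lambda_+(J^2)$, and $kJ\cdot k'J=k\kappa(k')J^2$ has value $\lambda_+(k)+\lambda_+(k')+\lambda_+(J^2)$, as required. We must show $\psi=0$.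

**Step 4: $\psi$ factors through the abelianization of $F$.** For $g\in\Gamma$ let $Z=gJg^{-1}$, an odd-length element of $\Pi$. Then $J=kZ$ with $k=JZ^{-1}\in K$, so $\kappa(Z^2)=kZ\,Z^2\,Z^{-1}k^{-1}=kZ^2k^{-1}$ and $\psi(Z^2)=0$. Now
$$J^2=r_2r_0\cdot r_1r_2\cdot r_0r_1=b\cdot ab^{-1}\cdot a^{-1}=[b,a],$$
because $r_1r_2=r_1r_0\,r_0r_2=ab^{-1}$. So $\psi$ vanishes on all conjugates $g[b,a]g^{-1}$, $g\in F$, hence on the normal closure $[F,F]$ of $[b,a]$ in $F$. So $\psi$ factors through $K/[F,F]=2\mathbb Z^2\subset\mathbb Z^2$. Let $\ell:\mathbb Z^2\to\mathbb Z/q$ be the linear map sending $v$ to the value of $\psi$ on $2v$. Then $\psi(p^2)=\ell(\hat p)$, where $\hat p\in\mathbb Z^2$ is the class of $p$.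

**Step 5: two conditions at once.** Conjugation by $J$ is an automorphism of the normal subgroup $F$ of $\Gamma$, so $JpJ^{-1}$ is primitive when $p$ is, and $\kappa(p^2)=(JpJ^{-1})^2$. Hence both $\lambda(p^2)$ and $\lambda\kappa(p^2)$ are nonzero:
$$\lambda_+(p^2)\pm\tfrac12\ell(\hat p)\ne0\quad\text{for both signs and all primitive }p. \tag{6}$$
By Proposition 6 for the coset $\{0,\bar p\}$, $\lambda_+(p^2)=\Phi(p^2)=\pm\delta(\bar p)$, where $\delta(v)=\Phi(\mathcal C_0)+\Phi(\mathcal C_v)$. So, up to sign, $\lambda_+(p^2)$ depends only on $\bar p$, while $\ell(\hat p)$ depends on $\hat p$ mod $q$, which can be varied independently.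

**Step 6: $\ell=0$.** Suppose $\ell\ne0$. It induces a surjection $(\mathbb Z/q)^2\to\mathbb Z/q$ whose fibres have $q\ge3$ elements. So there is a nonzero $x_0\in(\mathbb Z/q)^2$ with $\frac12\ell(x_0)=\delta(\bar a)$. Choose $(x_1,x_2)\in\mathbb Z^2$ with $x_2\ne0$, congruent to $(1,0)$ mod $2$ and to $x_0$ mod $q$. Then $\gcd(x_1,x_2,2q)=1$, since $x_1$ is odd and $x_0\ne0$. Replace $x_1$ by $x_1+2qk$, where $k$ is chosen modulo each prime $r$ dividing $x_2$ but not $2q$ so that $x_1+2qk\not\equiv0$ mod $r$. This does not change the congruences mod $2$ and $q$, and now $\gcd(x_1,x_2)=1$. Since $\mathrm{Aut}(F)\to GL_2(\mathbb Z)$ is onto, there is a primitive $p$ with $\hat p=(x_1,x_2)$, and $\bar p=\bar a$. Then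
$$\tfrac12\ell(\hat p)=\delta(\bar a)=\delta(\bar p)=\pm\lambda_+(p^2),$$
which contradicts (6) for one of the two signs. So $\ell=0$. Every element of $2\mathbb Z^2$ is $2v$ with $\psi$-value $\ell(v)$, so $\psi=0$ and $\lambda=\lambda_+=\Phi|_K$.

**Step 7: the nonvanishing condition.** Let $u\ne u'$. Since $\bar a=s_2$, $\bar b=s_1$ and $\overline{ab}=s_0$, there is $p\in\{a,b,ab\}$ with $\bar p=u+u'$, so $\{u,u'\}$ is a coset of $\langle\bar p\rangle$. Proposition 6 gives $\Phi(\mathcal C_u)+\Phi(\mathcal C_{u'})=\pm\lambda(p^2)\ne0$. $\square$
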